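# Lie polynomials on $\mathfrak{sl}_3$ whose values have eigenvalues $c,\omega c,\omega^2c$

## Two commutators of $3\times 3$ matrices

Let $\omega$ be a primitive cube root of $1$, and put
$$u_0=\operatorname{diag}(1,\omega,\omega^2),\qquad v_0=E_{21}+E_{32}+E_{13}.$$
So $v_0$ sends $\epsilon_1\mapsto \epsilon_2\mapsto \epsilon_3\mapsto \epsilon_1$ on the standard basis vectors, while $u_0\epsilon_i=\omega^{i-1}\epsilon_i$. Then $u_0v_0\epsilon_i=\omega^{i}\epsilon_{i+1}$ and $v_0u_0\epsilon_i=\omega^{i-1}\epsilon_{i+1}$ (indices mod $3$), so
$$u_0v_0=\omega v_0u_0,\qquad u_0^3=v_0^3=1 .$$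
Hence $[u_0,v_0]=(\omega-1)v_0u_0$. Moving the $u_0$'s to the right one at a time gives
$$(v_0u_0)^3=v_0(u_0v_0)(u_0v_0)u_0=\omega^2v_0^2(u_0v_0)u_0^2=\omega^3v_0^3u_0^3=1 .$$
Both $v_0u_0$ and $(v_0u_0)^2=\omega v_0^2u_0^2$ have zero diagonal, hence trace $0$. A matrix with cube $1$ and with $\operatorname{tr}(A)=\operatorname{tr}(A^2)=0$ has characteristic polynomial $T^3-1$, so the eigenvalues of $v_0u_0$ are $1,\omega,\omega^2$. The commutator $[u_0,v_0]$ therefore has eigenvalues $c,\omega c,\omega^2c$ with $c=\omega-1$.

Now take other arguments: $[E_{12},E_{21}]=\operatorname{diag}(1,-1,0)$. Its eigenvalues $1,-1,0$ are not of the form $c,\omega c,\omega^2c$, because such a triple is either all zero or has no zero in it.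

So the expression $[x,y]$ produces the spectrum $c,\omega c,\omega^2c$ for some trace-zero arguments and not for others. Can a more complicated expression in commutators produce it always?

To make this precise, let $K$ be an algebraically closed field of characteristic $0$, and $\mathfrak{sl}_3(K)$ the Lie algebra of trace-zero $3\times3$ matrices with $[a,b]=ab-ba$. A *Lie word* is built from letters by brackets: each letter is a Lie word of degree $1$, and if $h,h'$ are Lie words of degrees $d,d'$, then $[h,h']$ is a Lie word of degree $d+d'$. A *Lie polynomial* is a linear combination of Lie words, that is, an element of the free Lie algebra on the letters. We evaluate it on $\mathfrak{sl}_3$ by substituting matrices of $\mathfrak{sl}_3$ for the letters.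

**Question.** Is there a Lie polynomial $f$, not identically zero on $\mathfrak{sl}_3(K)$, such that every value of $f$ on $\mathfrak{sl}_3(K)$ has eigenvalues $c,\omega c,\omega^2c$ for some $c\in K$ depending on the value?

The question comes from Alexei Kanel-Belov, Sergey Malev, Louis Rowen, "The images of Lie polynomials evaluated on matrices", arXiv:1506.06792 (2015). In the associative setting there is a homogeneous polynomial for $M_3(K)$ all of whose values have such eigenvalues. The point here is that only brackets are allowed.

## The condition $\operatorname{tr}(A^2)=0$, and the theorem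

A trace-zero $3\times 3$ matrix $A$ has characteristic polynomial
$$T^3-\tfrac12\operatorname{tr}(A^2)\,T-\det A, \tag{1}$$
because the second elementary symmetric function of the eigenvalues is $\frac12\big((\operatorname{tr}A)^2-\operatorname{tr}(A^2)\big)$. The eigenvalues are $c,\omega c,\omega^2c$ exactly when the characteristic polynomial is $T^3-c^3$. Over an algebraically closed field, this is possible for some $c$ (with $c=0$ allowed) if and only if $\operatorname{tr}(A^2)=0$. So the spectral condition is a single quadratic equation.

**Definition.** Let $k$ be a field of characteristic $0$. A Lie polynomial $f$ over $k$ is *3-central* if it is not identically zero on $\mathfrak{sl}_3$ and $\operatorname{tr}(f^2)=0$ identically on $\mathfrak{sl}_3$.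

For example, $[x,y]$ is not 3-central: at $(E_{12},E_{21})$ the trace of the square is $2$. Neither is $\beta x$ with $\beta\neq 0$, because $\operatorname{tr}(\operatorname{diag}(1,-1,0)^2)=2$.

**Theorem.** Let $k$ be a field of characteristic $0$.

* **(A)** If $k$ contains a primitive cube root of unity $\omega$, there is a 3-central Lie polynomial $f(x,y)$ in two letters with coefficients in $k$. In particular this holds for $k=K$, so the answer to the Question is yes.
* **(B)** In (A), $f$ may be chosen bihomogeneous. Any 3-central $f$ over $k\ni\omega$ has $\det f\not\equiv 0$, i.e. $c\neq0$ generically. If $k=K$ is algebraically closed and $f$ is homogeneous and 3-central, the non-nilpotent values of $f$ are exactly all matrices with eigenvalues $c,\omega c,\omega^2c$, $c\ne0$. Two letters is the minimum possible.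
* **(C)** If $\omega\notin k$, there is no 3-central Lie polynomial over $k$, in any number of letters. So such polynomials exist over $k$ if and only if $\omega\in k$.

## Real coefficients and skew-Hermitian matrices

Before looking for $f$ we test $K=\mathbb C$ with *real* coefficients. This covers every single Lie word and every rational combination of Lie words.

Let $\mathfrak{su}_3$ be the real Lie algebra of trace-zero matrices with $\bar u^T=-u$. It is closed under brackets, it has real dimension $8$, and a real basis of it is a complex basis of $\mathfrak{sl}_3(\mathbb C)$, since every trace-zero matrix $a$ is $\frac12(a-\bar a^T)+i\cdot\frac1{2i}(a+\bar a^T)$ with both $\frac12(a-\bar a^T)$ and $\frac1{2i}(a+\bar a^T)$ skew-Hermitian. If $f$ has real coefficients, then it maps tuples from $\mathfrak{su}_3$ into $\mathfrak{su}_3$. But for $u\in\mathfrak{su}_3$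
$$\operatorname{tr}(u^2)=-\operatorname{tr}(u\bar u^T)=-\sum_{i,j}|u_{ij}|^2 ,$$
which vanishes only for $u=0$. So $\operatorname{tr}(f^2)\equiv0$ forces $f=0$ on $\mathfrak{su}_3$. Write the arguments in a real basis of $\mathfrak{su}_3$. The entries of $f$ are then polynomials in the coordinates that vanish for all real coordinates, hence for all complex ones, so $f\equiv0$ on $\mathfrak{sl}_3(\mathbb C)$.

No Lie polynomial with real coefficients is 3-central. This is the case $k=\mathbb R$ of (C), and the general proof of (C) will replace the Hermitian form by one over a function field. It also tells us that the number $\omega$ has to enter the coefficients of $f$ in an essential way.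

The algebra $\mathfrak{su}_3$ illustrates two notions that we use all the time.

**Definition.** Let $F_0\subset F_1$ be fields. An *$F_0$-form* of $\mathfrak{sl}_3(F_1)$ is an $F_0$-Lie subalgebra of $\mathfrak{sl}_3(F_1)$ that has an $F_0$-basis which is also an $F_1$-basis of $\mathfrak{sl}_3(F_1)$.

**Definition.** A quadratic form $q$ on an $F_0$-vector space is *isotropic over $F_0$* if $q(v)=0$ for some $v\ne0$, and *anisotropic* otherwise.

So $\mathfrak{su}_3$ is an $\mathbb R$-form of $\mathfrak{sl}_3(\mathbb C)$ on which $\operatorname{tr}(u^2)$ is anisotropic. A smaller example, which turns out to be decisive, is $X^2+3Y^2$: over a field of characteristic $0$ it is isotropic exactly when $-3$ is a square, that is, when $\omega=\frac{-1+\sqrt{-3}}2$ lies in the field.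

For quadratic forms we use the bilinear form $\operatorname{tr}(uv)$ attached to $q(u)=\operatorname{tr}(u^2)$. The determinant of $q$ on a finite-dimensional space is the determinant of its Gram matrix in some basis. A change of basis multiplies it by a nonzero square.

## A formula that needs the square root of a discriminant

Here is a natural attempt. Let $x$ be a trace-zero matrix with distinct eigenvalues $\lambda_1,\lambda_2,\lambda_3$, and work in a basis where $x$ is diagonal. Then $\operatorname{ad}x$ multiplies the $(i,j)$ entry of a matrix by $\lambda_i-\lambda_j$. If a matrix $v$ has zero diagonal, then $\operatorname{tr}(v^2)=2\sum_{i<j}v_{ij}v_{ji}$, so it suffices to kill one entry in each pair $v_{ij},v_{ji}$. Choose to kill the entries $(1,2),(2,3),(3,1)$. Put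
$$h(T)=(T-(\lambda_1-\lambda_2))(T-(\lambda_2-\lambda_3))(T-(\lambda_3-\lambda_1)).$$
The three roots add up to $0$. The sum of their pairwise products is $-\frac12\sum_{i<j}(\lambda_i-\lambda_j)^2=-\frac32\operatorname{tr}(x^2)$, where we used $\sum_{i<j}(\lambda_i-\lambda_j)^2=3\sum\lambda_i^2-(\sum\lambda_i)^2$. With $\pi=(\lambda_1-\lambda_2)(\lambda_2-\lambda_3)(\lambda_3-\lambda_1)$ we get $h(T)=T^3-\frac32\operatorname{tr}(x^2)T-\pi$. The matrix
$$v=h(\operatorname{ad}x)[x,y]=(\operatorname{ad}x)^4y-\tfrac32\operatorname{tr}(x^2)(\operatorname{ad}x)^2y-\pi\,[x,y] \tag{2}$$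
has zero diagonal and zero entries at $(1,2),(2,3),(3,1)$. So $\operatorname{tr}(v^2)=0$.

Formula (2) is not a Lie polynomial, for two different reasons.

First, the coefficient $\operatorname{tr}(x^2)$ is not a constant. The product of a trace and a Lie polynomial is a matrix-valued function, but we have no reason to expect it to be given by a Lie polynomial.

Second, and worse, $\pi$ is not even a rational function of the entries of $x$. Its square is the discriminant of the characteristic polynomial, a polynomial $\Delta$ in the entries of $x$. If $\pi$ were a rational function, it would be a polynomial, since a polynomial ring is integrally closed. Specialize $x$ to a companion matrix with characteristic polynomial $T^3+pT$, where $p$ is a variable. The discriminant becomes $-4p^3$, which would have to be a square in $k[p]$; its degree is odd, a contradiction. So for generic $x,y$ the matrix $v$ in (2) is not a matrix of rational functions.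

The first defect is curable: there are Lie polynomials that stay Lie polynomials after multiplication by traces. This is a device of Razmyslov. After the cure we only need an isotropic vector of the quadratic form $\operatorname{tr}(u^2)$ over a field of traces. Formula (2) is an isotropic vector over a field obtained by adjoining a square root, and a square root cannot be removed in general: $X^2+3Y^2$ is isotropic over $\mathbb Q(\sqrt{-3})$ and not over $\mathbb Q$. An extension of degree $3$, on the other hand, *can* be removed, by Springer's theorem. Ordering the eigenvalues cyclically costs a square root, whereas singling out one unordered pair $\{\lambda_1,\lambda_2\}$ costs only degree $1$ or $3$. The proof is built on such a pair.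

## Generic matrices and the field of adjoint traces

**Step 1. Turning (A) into a statement about generic matrices.** The purpose of this step is to replace "identically on $\mathfrak{sl}_3$" by one equation in one algebra.

Let $x,y$ be generic trace-zero $3\times3$ matrices: their entries are variables, except for the last diagonal entry, which makes the trace $0$. The entries lie in a polynomial ring $P$ over $k$ in $16$ variables. Let $Q=\operatorname{Frac}P$, and let $\bar Q$ be its algebraic closure. Let $R\subset\mathfrak{sl}_3(P)$ be the Lie $k$-algebra generated by $x,y$; its elements are the $f(x,y)$ with $f$ a Lie polynomial over $k$. The entries of $f(x,y)$ and the function $\operatorname{tr}(f(x,y)^2)$ are polynomials over the infinite field $k$. Hence $f(x,y)\ne0$ if and only if $f$ is not identically zero on $\mathfrak{sl}_3(k)$, and $\operatorname{tr}(f(x,y)^2)=0$ in $P$ if and only if $\operatorname{tr}(f^2)$ vanishes identically on $\mathfrak{sl}_3(k)$. So (A) says: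

$$\text{if }\omega\in k,\text{ there is } 0\ne v\in R \text{ with }\operatorname{tr}(v^2)=0 .$$

**Step 2. $R$ spans $\mathfrak{sl}_3(Q)$ over $Q$.** This step shows that $R$ is large enough for linear algebra.

Let $a=\operatorname{diag}(1,2,-3)$ and $b=\sum_{i\neq j}E_{ij}$. The six numbers $a_i-a_j$ with $i\ne j$ are $\pm1,\pm4,\pm5$, which are distinct and nonzero. We have $(\operatorname{ad}a)^rb=\sum_{i\ne j}(a_i-a_j)^rE_{ij}$. For $1\le r\le6$ the coefficient matrix is a Vandermonde matrix with its columns multiplied by nonzero numbers, hence invertible. So each $E_{ij}$ with $i\ne j$ is a linear combination of these elements, and $[E_{ij},E_{ji}]=E_{ii}-E_{jj}$. Thus values of Lie polynomials at $(a,b)$ span $\mathfrak{sl}_3$, and some $8$ Lie polynomials have linearly independent values at $(a,b)$. The determinant of the coordinates of these $8$ polynomials, evaluated at $(x,y)$, is an element of $P$ that specializes to a nonzero value at $(a,b)$. So it is nonzero, and the $8$ values at $(x,y)$ are linearly independent over $Q$.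

**Step 3. The traces.** Here we define the field over which the quadratic form will live.

Let $\mathcal A$ be the unital associative $k$-subalgebra of $\operatorname{End}_Q(\mathfrak{sl}_3(Q))$ generated by $\operatorname{ad}x$ and $\operatorname{ad}y$. Every $T\in\mathcal A$ maps $\mathfrak{sl}_3(P)$ to itself, so $\operatorname{tr}(T)\in P$. Let $C\subset P$ be the $k$-algebra generated by all $\operatorname{tr}(T)$ with $T\in\mathcal A$, and let $F=\operatorname{Frac}(C)\subset Q$.

Since $\operatorname{ad}x$ and $\operatorname{ad}y$ map $R$ to $R$, we have $\mathcal AR\subset R$. Since $\operatorname{ad}[u,w]=[\operatorname{ad}u,\operatorname{ad}w]$, we have $\operatorname{ad}u\in\mathcal A$ for all $u\in R$. Moreover, for $u,w\in R$,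
$$6\operatorname{tr}(uw)=\operatorname{tr}(\operatorname{ad}u\operatorname{ad}w)\in C. \tag{3}$$
This is the standard formula for the Killing form. To check it, let $\ell_u$ and $r_u$ denote left and right multiplication by $u$ on all $3\times3$ matrices. Then $\operatorname{ad}u=\ell_u-r_u$, and $\operatorname{tr}(\ell_u\ell_w)=\operatorname{tr}(r_ur_w)=3\operatorname{tr}(uw)$, $\operatorname{tr}(\ell_ur_w)=\operatorname{tr}(u)\operatorname{tr}(w)=0$. Scalar matrices are killed by $\operatorname{ad}$ and contribute nothing to the trace.

For example, $\operatorname{tr}(x^2)=\frac16\operatorname{tr}((\operatorname{ad}x)^2)$ lies in $C$, so the first troublesome coefficient in (2) is an element of $C$.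

## Lie polynomials that absorb traces

Let
$$I=\{u\in R:\ Cu\subset R\}.$$
Elements of $I$ may be multiplied by any trace from $C$ and still come from Lie polynomials over $k$. It is not obvious that $I\neq0$. The mechanism is the following identity, which in dimension $2$ reads $\operatorname{tr}(T)\det(z_1,z_2)=\det(Tz_1,z_2)+\det(z_1,Tz_2)$.

**Lemma 1.** Let $U$ be a vector space of dimension $n$, let $\Phi(z_1,\dots,z_n)$ be a multilinear alternating map from $U^n$ to some vector space, and let $T\in\operatorname{End}(U)$. Then
$$\operatorname{tr}(T)\,\Phi(z_1,\dots,z_n)=\sum_{i=1}^n\Phi(z_1,\dots,Tz_i,\dots,z_n). \tag{4}$$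

*Proof.* Both sides are multilinear. The right side is alternating too: if $z_p=z_r$ with $p\neq r$, the terms with $i\ne p,r$ vanish, and the terms $i=p$ and $i=r$ differ by exchanging two arguments, so they cancel. An alternating multilinear map on an $n$-dimensional space in $n$ arguments is determined by its value on one basis. If the $z_i$ form a basis and $Tz_i=\sum_jt_{ji}z_j$, then in $\Phi(z_1,\dots,Tz_i,\dots,z_n)$ only the term $j=i$ survives, giving $t_{ii}\Phi(z_1,\dots,z_n)$. Summing over $i$ gives (4). $\square$

So we want a Lie polynomial that alternates in as many letters as the dimension of the Lie algebra and does not vanish. In dimension $3$ one can write it down. On $K^3$ with the cross product, with standard basis $e_1,e_2,e_3$ and $T_i=\operatorname{ad}e_i$, we have $[T_1,T_2]=T_3$ and cyclically, so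
$$\sum_{\sigma\in S_3}\operatorname{sgn}(\sigma)T_{\sigma1}T_{\sigma2}T_{\sigma3}=T_1[T_2,T_3]+T_2[T_3,T_1]+T_3[T_1,T_2]=T_1^2+T_2^2+T_3^2=-2 .$$
The last equality holds because $e_i\times(e_i\times w)=(w\cdot e_i)e_i-w$, and summing over $i$ gives $w-3w=-2w$. So $\sum_\sigma\operatorname{sgn}(\sigma)(\operatorname{ad}z_{\sigma1})(\operatorname{ad}z_{\sigma2})(\operatorname{ad}z_{\sigma3})y_0=-2\det(z_1,z_2,z_3)\,y_0$ is alternating and nonzero, and by (4) its product with a trace is again a sum of its values. In dimension $8$ we argue less explicitly.

**Step 4. A nonzero Lie polynomial alternating in eight letters.** This step produces the map $\Phi$ to which (4) will be applied.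

Put $\mathfrak g=\mathfrak{sl}_3(\bar Q)$, let $z_1,\dots,z_8$ be a basis of $\mathfrak g$, and $T_i=\operatorname{ad}z_i$. The $T_i$ are linearly independent, since $\mathfrak g$ has trivial center. Therefore for each $i$ there is a linear map $\Psi_i:\operatorname{End}(\mathfrak g)\to\operatorname{End}(\mathfrak g)$ with $\Psi_i(T_l)=\delta_{il}\cdot 1$ for all $l$. The maps $T\mapsto ATB$ with $A,B\in\operatorname{End}(\mathfrak g)$ span all linear endomorphisms of $\operatorname{End}(\mathfrak g)$: with matrix units, $E_{pq}TE_{rs}=T_{qr}E_{ps}$, and these maps form the standard basis. So we may write $\Psi_i(T)=\sum_jA_{ij}TB_{ij}$. Now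
$$\sum_{\sigma\in S_8}\operatorname{sgn}(\sigma)\Psi_1(T_{\sigma1})\Psi_2(T_{\sigma2})\cdots\Psi_8(T_{\sigma8})=1,$$
because only $\sigma=\mathrm{id}$ contributes. Expanding each $\Psi_i$,
$$\sum_{j_1,\dots,j_8}\ \sum_{\sigma\in S_8}\operatorname{sgn}(\sigma)A_{1j_1}T_{\sigma1}B_{1j_1}A_{2j_2}T_{\sigma2}B_{2j_2}\cdots A_{8j_8}T_{\sigma8}B_{8j_8}=1 .$$
So for some choice of $j_1,\dots,j_8$ the inner sum is nonzero. Grouping neighboring factors, we obtain $W_0,\dots,W_8\in\operatorname{End}(\mathfrak g)$ with
$$\sum_{\sigma\in S_8}\operatorname{sgn}(\sigma)W_0T_{\sigma1}W_1T_{\sigma2}W_2\cdots T_{\sigma8}W_8\neq0 .$$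
Burnside's theorem says that an algebra of operators acting irreducibly on a finite-dimensional space over an algebraically closed field is the full endomorphism algebra. The adjoint representation of the simple Lie algebra $\mathfrak g$ is irreducible, so $\operatorname{End}(\mathfrak g)$ is spanned by products of operators $\operatorname{ad}a$ with $a\in\mathfrak g$, including the empty product. The last display is multilinear in $(W_0,\dots,W_8)$, so it stays nonzero for some choice of each $W_i$ as such a product.

Now replace the elements $a$ occurring in these products by distinct new letters $y_1,y_2,\dots$, and apply the operator to a further letter $y_0$. The result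
$$\Phi(z_1,\dots,z_8;y_0,y_1,\dots)=\sum_{\sigma\in S_8}\operatorname{sgn}(\sigma)W_0(\operatorname{ad}z_{\sigma1})W_1\cdots(\operatorname{ad}z_{\sigma8})W_8\,y_0$$
is a Lie polynomial with coefficients $\pm1$. It is multilinear in all its letters, alternating in $z_1,\dots,z_8$, and not identically zero on $\mathfrak g$, because a nonzero operator does not kill every $y_0$.

**Step 5. $I\ne0$.** Here we combine $\Phi$ with (4).

Let $J\subset R$ be the $k$-span of all values $\Phi(z;y)$ with all $z_i,y_j\in R$. By Step 2, $R$ contains a $\bar Q$-basis of $\mathfrak g$. A multilinear map that vanishes on all tuples of basis elements is zero, so $J\ne0$. Let $T\in\mathcal A$ and $z_i,y_j\in R$. By (4) with $U=\mathfrak{sl}_3(Q)$,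
$$\operatorname{tr}(T)\Phi(z_1,\dots,z_8;y)=\sum_i\Phi(z_1,\dots,Tz_i,\dots,z_8;y)\in J,$$
since $Tz_i\in\mathcal AR\subset R$. So $\operatorname{tr}(T)J\subset J$ for all $T\in\mathcal A$, hence $CJ\subset J\subset R$. Thus $J\subset I$ and $I\neq0$.

**Step 6. $I$ contains a $Q$-basis of $\mathfrak{sl}_3(Q)$.** This step spreads the one absorbing element to a full basis.

If $u\in I$, $r\in R$ and $c\in C$, then $c[u,r]=[cu,r]\in R$. So $[I,R]\subset I$. Therefore $QI$ is a nonzero ideal of $QR=\mathfrak{sl}_3(Q)$, which is a simple Lie algebra. Hence $QI=\mathfrak{sl}_3(Q)$.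

## The form $L$ and the reduction to an isotropic vector

**Step 7. A form of $\mathfrak{sl}_3$ over $F$.** We now assemble the vector space on which to solve $\operatorname{tr}(v^2)=0$.

Fix $e_1,\dots,e_8\in I$ that form a $Q$-basis of $\mathfrak{sl}_3(Q)$, and put $L=\sum_iFe_i$.

We claim $R\subset L$. Let $u=\sum_iq_ie_i\in R$ with $q_i\in Q$. Then $\operatorname{tr}(ue_j)=\sum_iq_i\operatorname{tr}(e_ie_j)$ for $j=1,\dots,8$. By (3) all the traces here lie in $F$, and the matrix $(\operatorname{tr}(e_ie_j))$ is invertible because the trace form is nondegenerate on $\mathfrak{sl}_3(Q)$. Solving the linear system gives $q_i\in F$.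

In particular $[e_i,e_j]\in R\subset L$, so $L$ is a Lie algebra over $F$: it is an $F$-form of $\mathfrak{sl}_3(Q)$. By (3), $q(u)=\operatorname{tr}(u^2)$ is an $F$-valued nondegenerate quadratic form on $L$.

**Step 8. The reduction.** This step shows that any isotropic vector of $L$ gives a 3-central Lie polynomial over $k$.

Suppose $0\ne v=\sum c_ie_i$ with $c_i\in F$ and $q(v)=0$. Multiplying $v$ by a common denominator, we may take $c_i\in C$. Then $c_ie_i\in R$ since $e_i\in I$, so $v\in R$. By Step 1, $v=f(x,y)$ for a 3-central $f$. So (A) follows from:

**Proposition 2.** If $\omega\in k$, then $q$ is isotropic on $L$ over $F$.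

## A twisted $\mathfrak{sl}_2$ and its centralizer

In the split algebra an isotropic vector can be seen as follows. The matrices $\operatorname{diag}(1,-1,0)$ and $\operatorname{diag}(1,1,-2)$ are orthogonal for the trace form and have $q$-values $2$ and $6$. With $s=1/\sqrt{-3}$, so that $s^2=-\frac13$, the vector $\operatorname{diag}(1,-1,0)+s\operatorname{diag}(1,1,-2)$ has $q$-value $2+6s^2=0$. Indeed, with $\sqrt{-3}=2\omega+1$ it equals $-2s\operatorname{diag}(\omega^2,\omega,1)$: the quotients of the first two entries by the third are $\frac{1+s}{-2s}=-\frac{\sqrt{-3}}2-\frac12=\omega^2$ and $\frac{-1+s}{-2s}=\frac{\sqrt{-3}}2-\frac12=\omega$.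

In $L$ the individual matrices $\operatorname{diag}(1,-1,0)$ and $\operatorname{diag}(1,1,-2)$ may not be available. We look instead for orthogonal vectors with $q$-values $2\alpha$ and $6\alpha$ for a common $\alpha$. The second will centralize a three-dimensional subalgebra, a twisted version of the upper left $\mathfrak{sl}_2$, and the first will lie in that subalgebra.

**Step 9. Choosing a pair of eigenvalues at the cost of an extension of degree $1$ or $3$.** Let $\lambda_1,\lambda_2,\lambda_3\in\bar Q$ be the eigenvalues of $x$. They are distinct and nonzero since $x$ is generic, and $\lambda_1+\lambda_2+\lambda_3=0$. On $\mathfrak{sl}_3$ the eigenvalues of $\operatorname{ad}x$ are $0,0$ and the six differences $\lambda_i-\lambda_j$, so its characteristic polynomial is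
$$T^2G(T^2),\qquad G(S)=\prod_{i<j}\big(S-(\lambda_i-\lambda_j)^2\big).$$
The power sums $\operatorname{tr}((\operatorname{ad}x)^n)$ lie in $C$, so by Newton's identities (characteristic $0$) the coefficients lie in $F$. Thus $G\in F[S]$.

The roots of $G$ are nonzero. They are also distinct: $(\lambda_1-\lambda_2)^2=(\lambda_1-\lambda_3)^2$ would force $\lambda_2=\lambda_3$ or $2\lambda_1=\lambda_2+\lambda_3=-\lambda_1$, i.e. $\lambda_1=0$, and the other cases are the same up to numbering.

The degrees of the irreducible factors of $G$ add up to $3$, so one of them is odd. Let $\delta$ be a root of such a factor, number the eigenvalues so that $\delta=(\lambda_1-\lambda_2)^2$, and put $F'=F(\delta)$. Then $[F':F]\in\{1,3\}$.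

Let $L'=\sum_iF'e_i\subset\mathfrak{sl}_3(\bar Q)$. The $e_i$ are a $\bar Q$-basis of $\mathfrak{sl}_3(\bar Q)$, so $L'$ is an $F'$-form of $\mathfrak{sl}_3(\bar Q)$. It contains $x$, and $q$ is $F'$-valued on it. We use one principle repeatedly: the kernel of an $F'$-linear map on $L'$ is the solution space of a linear system over $F'$, so an $F'$-basis of it is a $\bar Q$-basis of the kernel of the extended map on $\mathfrak{sl}_3(\bar Q)$. In short, kernels commute with extension of scalars.

Finally, conjugate everything by an element of $GL_3(\bar Q)$ that diagonalizes $x$. Brackets and traces are preserved, the coordinates with respect to the $e_i$ are unchanged, and we may assume $x=\operatorname{diag}(\lambda_1,\lambda_2,\lambda_3)$.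

**Step 10. The subspace $M$ and its determinant.** We build the twisted $\mathfrak{sl}_2$ and compute $q$ on it up to squares.

Let $N=\ker\big((\operatorname{ad}x)^2-\delta\big)$ on $L'$. Over $\bar Q$, $(\operatorname{ad}x)^2$ kills diagonal matrices and multiplies $E_{ij}$ by $(\lambda_i-\lambda_j)^2$. Since $\delta\ne0$ and the roots of $G$ are distinct, the kernel over $\bar Q$ is $\bar QE_{12}+\bar QE_{21}$. So $\dim_{F'}N=2$ and $\bar QN=\bar QE_{12}+\bar QE_{21}$. Take an $F'$-basis of $N$,
$$n_1=aE_{12}+bE_{21},\qquad n_2=a'E_{12}+b'E_{21},\qquad D=ab'-a'b\ne0,$$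
with $a,b,a',b'\in\bar Q$, and let
$$h=[n_1,n_2]=ab'[E_{12},E_{21}]+ba'[E_{21},E_{12}]=D(E_{11}-E_{22})\in L' .$$
Put $M=N+F'h\subset L'$. It has dimension $3$ over $F'$, and $\bar QM=S$, where $S\cong\mathfrak{sl}_2$ consists of the trace-zero matrices in the upper left $2\times2$ block. It is also closed under brackets: $[h,n_i]$ lies in $L'\cap(\bar QE_{12}+\bar QE_{21})=N$.

Now compute the determinant of $q$ on $M$. On $N$ the Gram matrix has entries $q(n_1)=2ab$, $q(n_2)=2a'b'$, $\operatorname{tr}(n_1n_2)=ab'+a'b$, so its determinant is
$$4aba'b'-(ab'+a'b)^2=-(ab'-a'b)^2=-D^2 .$$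
Moreover $h$ is orthogonal to $N$ and $q(h)=2D^2$; since $q(h)\in F'$, also $D^2\in F'$. Hence
$$\det(q|_M)=(-D^2)(2D^2)=-2(D^2)^2\in-2F'^{\times2}. \tag{5}$$

**Step 11. The element $t$.** This step finds the vector with $q$-value $6\alpha$.

The centralizer of $M$ in $L'$ is a kernel, so we may compute it over $\bar Q$, where it is the centralizer of $S$. A matrix commuting with $E_{12}$ and $E_{21}$ commutes with $E_{12}E_{21}=E_{11}$ and $E_{21}E_{12}=E_{22}$, so it is diagonal. Commuting with $E_{12}$ then makes its first two entries equal. So the centralizer of $S$ in $\mathfrak{sl}_3(\bar Q)$ is $\bar Qt_0$ with $t_0=\operatorname{diag}(1,1,-2)$, and the centralizer of $M$ in $L'$ is one-dimensional over $F'$. Let it be spanned by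
$$t=ct_0,\quad c\in\bar Q^\times,\qquad \alpha:=c^2=q(t)/6\in F'^\times,\qquad E:=F'(c).$$
Then
$$q(t)=6\alpha,\qquad \operatorname{tr}(tM)=0,\qquad t\notin M. \tag{6}$$
The middle statement holds because $\operatorname{tr}(tu)=c\operatorname{tr}(u)=0$ for $u\in S$, and the last because the $(3,3)$ entry of $t$ is not $0$.

**Step 12. $q|_M$ is isotropic over $E$.** The purpose is to see that $M$ becomes an ordinary $\mathfrak{sl}_2$ as soon as $t_0$ itself is available.

Over $E$ we have $t_0=c^{-1}t\in EL'$. Let $V=\ker(\operatorname{ad}t_0-3)$ on $EL'$. Over $\bar Q$, $\operatorname{ad}t_0$ acts as $3$ on $E_{13},E_{23}$, as $-3$ on $E_{31},E_{32}$, and as $0$ on $S$ and on $t_0$. So $\dim_EV=2$ and $\bar QV=\bar QE_{13}+\bar QE_{23}$. Elements of $EM$ commute with $t_0$, so $EM$ acts on $V$ by $\operatorname{ad}$. For $u\in S$ the third row of $u$ is zero, so $E_{13}u=E_{23}u=0$ and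
$$[u,E_{13}]=uE_{13}=u_{11}E_{13}+u_{21}E_{23},\qquad [u,E_{23}]=uE_{23}=u_{12}E_{13}+u_{22}E_{23}.$$
Thus in the $\bar Q$-basis $E_{13},E_{23}$ of $\bar QV$ the element $u$ acts by its own $2\times2$ block. Therefore $u\mapsto\operatorname{ad}u|_V$ is an injective $E$-linear map from $EM$ into the trace-zero part of $\operatorname{End}_E(V)$. Both sides have dimension $3$ over $E$, so the map is bijective. Also $q(u)=-2\det(\operatorname{ad}u|_V)$, since a trace-zero $2\times2$ matrix $B$ satisfies $\operatorname{tr}(B^2)=-2\det B$. Choose $0\neq u\in EM$ such that $\operatorname{ad}u|_V$ is nilpotent. Then $q(u)=0$.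

## Orthogonal vectors with $q$-values $2\alpha$ and $6\alpha$

**Step 13. $q$ is isotropic on $L'$ over $F'$.** Here the possible quadratic extension $E/F'$ is turned to our advantage, and here alone $\omega$ is used.

If $q|_M$ is isotropic over $F'$, we are done. Suppose it is anisotropic over $F'$. By Step 12, $E\ne F'$, so $E=F'\oplus F'c$ is quadratic over $F'$ with $c^2=\alpha$, and $EM=M\oplus cM$. By Step 12 there are $u_1,u_2\in M$, not both zero, with
$$0=q(u_1+cu_2)=\big(q(u_1)+\alpha q(u_2)\big)+2c\operatorname{tr}(u_1u_2).$$
Since $1,c$ are linearly independent over $F'$,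
$$q(u_1)=-\alpha q(u_2),\qquad \operatorname{tr}(u_1u_2)=0. \tag{7}$$
If one of $u_1,u_2$ were zero, then by (7) the other would have $q$-value $0$ and be zero too, by anisotropy. So both are nonzero, $\lambda:=q(u_2)\neq0$, and $q(u_1)=-\alpha\lambda\neq0$. Being orthogonal with nonzero $q$-values, $u_1,u_2$ are linearly independent. Let $0\ne u_3\in M$ be orthogonal to both; it exists because $\dim M=3$. Put $\mu=q(u_3)$, which is nonzero by anisotropy. Then $u_1,u_2,u_3$ is an orthogonal basis of $M$, and
$$\det(q|_M)\equiv(-\alpha\lambda)\cdot\lambda\cdot\mu=-\alpha\lambda^2\mu\quad\text{modulo squares in }F'^\times .$$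
Comparing with (5) gives $\alpha\mu\in2F'^{\times2}$, that is, $\mu\in2\alpha F'^{\times2}$. After rescaling $u_3$ by an element of $F'^\times$ we have
$$q(u_3)=2\alpha .$$
Since $\omega\in k$, the element $2\omega+1\in k$ is a square root of $-3$: indeed $(2\omega+1)^2=4(\omega^2+\omega)+1=-3$. Let $s=1/\sqrt{-3}\in k\subset F'$. By (6),
$$q(u_3+st)=q(u_3)+s^2q(t)+2s\operatorname{tr}(u_3t)=2\alpha-\tfrac13\cdot6\alpha+0=0,$$
and $u_3+st\neq0$, because $u_3\in M$ and $t\notin M$. So $q$ is isotropic on $L'$ over $F'$.

**Step 14. Descent from $F'$ to $F$.** This last step removes the extension of degree $3$. It is Springer's theorem for odd-degree extensions; we give the short proof for degree $3$.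

If $F'=F$, there is nothing to do. Let $[F':F]=3$, let $p(T)\in F[T]$ be the minimal polynomial of $\delta$, and suppose that $q$ is anisotropic on $L$ over $F$. Write an isotropic vector of $L'$ as $v(\delta)$, where
$$v(T)=v_0+v_1T+v_2T^2,\qquad v_i\in L .$$
The coordinates of $v(T)$ with respect to $e_1,\dots,e_8$ are polynomials in $F[T]$ of degree at most $2$. Divide them by their greatest common divisor. It is a nonzero polynomial of degree at most $2$, so it does not vanish at $\delta$. Hence the new $v(\delta)$ is a nonzero multiple of the old one and is still isotropic, and we may assume that the coordinates are coprime.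

Let $d\le2$ be the degree of $v(T)$, with leading coefficient $v_d\ne0$. The coefficient of $T^{2d}$ in $q(v(T))\in F[T]$ is $q(v_d)$, which is nonzero by anisotropy. So $q(v(T))$ has degree exactly $2d$. Since $q(v(\delta))=0$, the polynomial $p$ divides $q(v(T))\ne0$, and so $2d\ge3$. Hence $d=2$, and
$$q(v(T))=p(T)g(T)$$
with $g\in F[T]$ linear. Let $r\in F$ be the root of $g$. Then $q(v(r))=0$ with $v(r)\in L$. If $v(r)$ were $0$, then $T-r$ would divide all coordinates of $v(T)$, contrary to coprimality. So $v(r)$ is an isotropic vector of $L$ over $F$, a contradiction. This proves Proposition 2, and with Step 8 it proves (A). $\blacksquare$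

## Bihomogeneity, nonzero determinant, and the set of values

**Step 15. A bihomogeneous 3-central polynomial.** The aim is to pass from $f$ to one of its components.

Let $f(x,y)$ be 3-central over $k$, and split it into bihomogeneous components. Delete those components that vanish identically on $\mathfrak{sl}_3$; this does not change the values of $f$, and something remains. Let $f_0$ be the remaining component whose bidegree $\beta$ is lexicographically largest. For generic $x,y$, the entries of a component of bidegree $\gamma$ are bihomogeneous of bidegree $\gamma$ in the entries of $x$ and of $y$. Expanding $\operatorname{tr}(f^2)$, the product of components of bidegrees $\gamma,\gamma'$ has bidegree $\gamma+\gamma'$, and $\gamma+\gamma'=2\beta$ with $\gamma,\gamma'\le\beta$ forces $\gamma=\gamma'=\beta$. So $\operatorname{tr}(f_0^2)$ is the component of bidegree $2\beta$ of $\operatorname{tr}(f^2)=0$. Hence $\operatorname{tr}(f_0^2)=0$, and $f_0$ is 3-central.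

**Step 16. $\det f\not\equiv0$ for every 3-central $f$ over $k\ni\omega$.** We find a form of $\mathfrak{sl}_3$ inside which every nonzero matrix is invertible. The matrices $u_0,v_0$ of the opening example supply it.

Let $\xi,\eta$ be independent variables, $a=\xi^3$, $b=\eta^3$, $Z=k(a,b)\subset k(\xi,\eta)$, and put $u=\xi u_0$, $v=\eta v_0$ in $M_3(k(\xi,\eta))$. Then
$$u^3=a,\qquad v^3=b,\qquad uv=\omega vu .$$
Let $\mathcal D$ be the $Z$-span of the nine matrices $v^ju^i$, $0\le i,j\le2$. By the relations, $\mathcal D$ is a $Z$-algebra, the symbol algebra. The powers $1,u_0,u_0^2$ span the diagonal matrices, and multiplying them on the left by $1,v_0,v_0^2$ gives all of $M_3$. So the nine matrices $v^ju^i$ form a basis of $M_3(k(\xi,\eta))$ over $k(\xi,\eta)$, and in particular they are linearly independent over $Z$.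

*$\mathcal D$ is a division algebra.* Consider all monomials $v^ju^i$ with $i,j\ge0$. They are linearly independent over $k$: each is $a^{i'}b^{j'}$ times one of the nine basis elements, and the monomials $a^{i'}b^{j'}$ are linearly independent over $k$. They multiply by
$$(v^ju^i)(v^{j'}u^{i'})=\omega^{ij'}v^{j+j'}u^{i+i'} .$$
So, ordering exponents lexicographically, the leading monomial of a product of two nonzero $k$-combinations of monomials is a nonzero multiple of the product of their leading monomials, and the product is nonzero. Every element of $\mathcal D$ becomes such a $k$-combination after multiplication by a nonzero element of $k[a,b]$, which is central. So $\mathcal D$ has no zero divisors. For $0\ne w\in\mathcal D$, left multiplication by $w$ on the finite-dimensional $Z$-space $\mathcal D$ is injective, hence surjective, so $w$ has an inverse in $\mathcal D$. In particular the matrix $w$ has $\det w\ne0$.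

*Evaluating $f$ on $\mathcal D$.* Let $\mathcal D_0\subset\mathcal D$ be the elements of trace $0$. Since $v^ju^i$ has trace $0$ unless $i=j=0$ (for $0\le i,j\le2$), $\mathcal D_0$ is the $Z$-span of the eight other basis elements, and these form a $k(\xi,\eta)$-basis of $\mathfrak{sl}_3(k(\xi,\eta))$. Let $f$ have $m$ letters. As $f$ has coefficients in $k$ and $\mathcal D_0$ is closed under brackets, $f$ maps $\mathcal D_0^m$ to $\mathcal D_0$. If $f$ vanished on $\mathcal D_0^m$, then the entries of $f$, as polynomials in the coordinates of the arguments with respect to this basis, would vanish for all coordinates in the infinite field $Z$. They would then be zero polynomials, and $f$ would vanish on $\mathfrak{sl}_3(k(\xi,\eta))$, hence on $\mathfrak{sl}_3(k)$, which is excluded. So $f$ takes a nonzero value $w\in\mathcal D_0$, and $\det w\ne0$. Thus the polynomial $\det f$ is nonzero at a point of $\mathfrak{sl}_3(k(\xi,\eta))^m$, so $\det f\not\equiv0$. Since $\det f=c^3$, this says $c\ne0$ generically.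

**Step 17. The non-nilpotent values over $K$.** The aim is to show that nothing in the allowed class is missed, except possibly nilpotent matrices.

Let $k=K$ be algebraically closed, and let $f$ be homogeneous of degree $d$ and 3-central. Every value has eigenvalues $c,\omega c,\omega^2c$, and if the value is not nilpotent then $c\ne0$. Conversely, let $B$ have eigenvalues $c,\omega c,\omega^2c$ with $c\ne0$; its characteristic polynomial is $T^3-\gamma$ with $\gamma=c^3\neq0$. By Step 16 there is a value $A$ of $f$ with $\gamma_0=\det A\ne0$; by (1) its characteristic polynomial is $T^3-\gamma_0$. Choose $\lambda\in K$ with $\lambda^{3d}\gamma_0=\gamma$. Scaling all arguments by $\lambda$ shows that $\lambda^dA$ is a value of $f$, and its characteristic polynomial is $T^3-\lambda^{3d}\gamma_0=T^3-\gamma$. This polynomial has three distinct roots, so $B$ and $\lambda^dA$ are diagonalizable with the same eigenvalues, hence conjugate. The set of values of $f$ is invariant under conjugation (conjugate the arguments), so $B$ is a value.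

**Step 18. Two letters is the minimum.** A Lie polynomial in one letter is $\beta x$, since $[x,x]=0$. As $\operatorname{tr}(x^2)\not\equiv0$, it is 3-central for no $\beta$. This completes (B). $\blacksquare$

## Skew-Hermitian matrices over a function field when $\omega\notin k$

For $k=\mathbb R$ we used an $\mathbb R$-form of $\mathfrak{sl}_3(\mathbb C)$ on which $\operatorname{tr}(u^2)$ is anisotropic. For a general $k$ with $\omega\notin k$ we enlarge the base field by variables until an analogous form exists.

Let $\omega\notin k$, and let $f$ be a Lie polynomial over $k$ in $m$ letters with $\operatorname{tr}(f^2)\equiv0$ on $\mathfrak{sl}_3(k)$. Since $k$ is infinite, this is a polynomial identity in the matrix entries, so it holds on $\mathfrak{sl}_3$ over every extension field of $k$. We show that $f$ vanishes identically on $\mathfrak{sl}_3(k)$.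

**Step 19. The form $L_1$.** This step constructs the analog of $\mathfrak{su}_3$. (The letters $\alpha,b,c,h,E$ have new meanings from here on.)

Let $k_1=k(\alpha,b,c)$ with independent variables $\alpha,b,c$, and $E=k_1(\sqrt\alpha)$ with nontrivial automorphism $\bar{\ }$ over $k_1$. Let $h=\operatorname{diag}(h_1,h_2,h_3)=\operatorname{diag}(1,b,c)$ and
$$L_1=\{u\in\mathfrak{sl}_3(E):\ \bar u^Th+hu=0\}.$$
This is a Lie algebra over $k_1$: for $u,w\in L_1$,
$$\overline{[u,w]}^{\,T}h=\bar w^T\bar u^Th-\bar u^T\bar w^Th=-\bar w^Thu+\bar u^Thw=hwu-huw=-h[u,w].$$
Comparing entries, the condition says $u_{ji}=-(h_i/h_j)\overline{u_{ij}}$ for all $i,j$. So the diagonal entries are $\sqrt\alpha\,d_i$ with $d_i\in k_1$ and $d_1+d_2+d_3=0$; the entries $u_{ij}\in E$ with $i<j$ are arbitrary, and they determine the entries below the diagonal. Hence $\dim_{k_1}L_1=2+6=8$.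

For $w=\sqrt\alpha u$ with $u\in L_1$ we have $\bar w^Th=-\sqrt\alpha\,\bar u^Th=\sqrt\alpha\,hu=hw$. An element of $L_1\cap\sqrt\alpha L_1$ thus satisfies $hw=-hw$, so it is $0$. Since $\dim_{k_1}\mathfrak{sl}_3(E)=16$, we get $\mathfrak{sl}_3(E)=L_1\oplus\sqrt\alpha L_1$. So a $k_1$-basis of $L_1$ spans $\mathfrak{sl}_3(E)$ over $E$ and, having $8$ elements, is an $E$-basis: $L_1$ is a $k_1$-form of $\mathfrak{sl}_3(E)$.

**Step 20. The quadratic form on $L_1$.** We write the trace form in coordinates. Put $\mathcal N(r+s\sqrt\alpha)=r^2-\alpha s^2$ for $r,s\in k_1$. We have $\operatorname{tr}(u^2)=\sum_iu_{ii}^2+2\sum_{i<j}u_{ij}u_{ji}$ with $u_{ii}^2=\alpha d_i^2$, $d_3=-(d_1+d_2)$ and $u_{ij}u_{ji}=-(h_i/h_j)\mathcal N(u_{ij})$. Hence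
$$\tfrac12\operatorname{tr}(u^2)=\alpha(d_1^2+d_1d_2+d_2^2)-b^{-1}\mathcal N(u_{12})-c^{-1}\mathcal N(u_{13})-bc^{-1}\mathcal N(u_{23}). \tag{8}$$

**Step 21. $\operatorname{tr}(u^2)$ is anisotropic on $L_1$.** The idea is that the four terms of (8) have leading monomials with different parities, so they cannot cancel.

Let $0\neq u\in L_1$. Multiplying $u$ by a nonzero element of $k[\alpha,b,c]$ multiplies $\operatorname{tr}(u^2)$ by a nonzero square. So we may assume that $d_1,d_2$ and the $r_{ij},s_{ij}$ in $u_{ij}=r_{ij}+s_{ij}\sqrt\alpha$ $(i<j)$ all lie in $k[\alpha,b,c]$. For a nonzero polynomial $g$ let $e(g)\in\mathbb Z^3$ be the exponent of its lexicographically largest monomial $\alpha^{e_1}b^{e_2}c^{e_3}$. Then $e(gg')=e(g)+e(g')$.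

Suppose $(d_1,d_2)\ne(0,0)$, and let $e$ be the larger of the leading exponents of the nonzero ones among $d_1,d_2$. Let $\rho_1,\rho_2\in k$ be the coefficients of the monomial with exponent $e$ in $d_1,d_2$; they are not both zero. In $d_1^2+d_1d_2+d_2^2$ the monomial with exponent $2e$ has coefficient $\rho_1^2+\rho_1\rho_2+\rho_2^2$, and no larger monomial occurs. This coefficient is not zero: if $\rho_2=0$, it is $\rho_1^2\ne0$; if $\rho_2\neq0$ and it vanished, then $\rho_1/\rho_2\in k$ would be a root of $T^2+T+1$, that is, a primitive cube root of $1$, contrary to $\omega\notin k$. So $e(d_1^2+d_1d_2+d_2^2)=2e\in2\mathbb Z^3$.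

Suppose $r+s\sqrt\alpha\ne0$ with $r,s\in k[\alpha,b,c]$. The leading exponents of $r^2$ and $\alpha s^2$ (when nonzero) are $2e(r)$ and $2e(s)+(1,0,0)$, which differ modulo $2\mathbb Z^3$. So they do not cancel, $r^2-\alpha s^2\neq0$, and its leading exponent is congruent to $(0,0,0)$ or $(1,0,0)$ modulo $2$. We write this as $(*,0,0)$.

Multiply (8) by $bc$:
$$\tfrac12bc\operatorname{tr}(u^2)=\alpha bc(d_1^2+d_1d_2+d_2^2)-c\,\mathcal N(u_{12})-b\,\mathcal N(u_{13})-b^2\,\mathcal N(u_{23}).$$
Modulo $2\mathbb Z^3$ the leading exponents of the four terms, when the terms are nonzero, are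
$$(1,1,1),\qquad(*,0,1),\qquad(*,1,0),\qquad(*,0,0).$$
Their last two coordinates are pairwise different. So the nonzero terms have pairwise different leading exponents, and their sum is nonzero as soon as one of them is nonzero. Since $u\ne0$, one of $(d_1,d_2)$, $u_{12}$, $u_{13}$, $u_{23}$ is nonzero, and the corresponding term is nonzero by what we just showed. Hence $\operatorname{tr}(u^2)\ne0$.

**Step 22. $f$ vanishes.** Now we argue as for $\mathfrak{su}_3$. Since $f$ has coefficients in $k\subset k_1$, it maps $L_1^m$ into $L_1$. Since $\operatorname{tr}(f^2)=0$ there, Step 21 gives $f=0$ on $L_1^m$. Write arguments from $\mathfrak{sl}_3(E)$ in a $k_1$-basis of $L_1$, which is an $E$-basis of $\mathfrak{sl}_3(E)$. The entries of $f$ are polynomials over $E$ in the coordinates, and they vanish for all coordinates in the infinite field $k_1$, so they are zero polynomials. Thus $f$ vanishes identically on $\mathfrak{sl}_3(E)$, hence on $\mathfrak{sl}_3(k)$, and $f$ is not 3-central. So there is no 3-central Lie polynomial over $k$ when $\omega\notin k$. Together with (A), 3-central Lie polynomials exist over $k$ if and only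 if $\omega\in k$. $\blacksquare$
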